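# Ramified pullback and potentially strongly semistable reduction on $p$-adic curves

## 1. Bundles that become trivial on a ramified double cover

Let $p$ be a prime, let $\lambda\in\overline{\mathbb Q}_p\setminus\{0,1\}$, and let $Y$ be the smooth projective curve over $\overline{\mathbb Q}_p$ with affine equation $y^2=x(x-1)(x-\lambda)$. The function $x$ is a double covering $f:Y\to\mathbb P^1$ ramified over $0,1,\lambda,\infty$. Its deck transformation is $g^\sharp:(x,y)\mapsto(x,-y)$.

Let $E$ be a vector bundle of rank $r$ on $\mathbb P^1_{\mathbb C_p}$ and suppose that $f^*E$ is trivial on $Y_{\mathbb C_p}$. What can $E$ be? Since $f\circ g^\sharp=f$, there is a tautological identification $\mathrm{can}_g:(g^\sharp)^*f^*E\to f^*E$: at a point $y$ both sides have the fibre $E_{f(y)}$. So $g$ acts on the $r$-dimensional space $V=H^0(Y_{\mathbb C_p},f^*E)$ by $s\mapsto \mathrm{can}_g((g^\sharp)^*s)$. Now take a ramification point $y_0$ over $x_0$. Evaluation $V\to(f^*E)_{y_0}=E_{x_0}$ is an isomorphism because $f^*E$ is trivial. The point $y_0$ is fixed by $g^\sharp$, so $(gs)(y_0)=s(g^\sharp y_0)=s(y_0)$ in $E_{x_0}$. Hence $g$ acts as the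 identity on $V$: every section is invariant. By the projection formula $E=(f_*f^*E)^{\langle g\rangle}=(f_*\mathcal O)^{\langle g\rangle}\otimes V=\mathcal O\otimes V$, so $E$ is trivial.

Compare this with a degree $2$ isogeny $\phi:Y\to X$ of elliptic curves, with kernel $\{0,\tau\}$, and $E=\phi_*\mathcal O_Y$. Here $Y\times_XY\cong Y\sqcup Y$, so $\phi^*E\cong\mathcal O_Y^2$. But $H^0(X,E)=H^0(Y,\mathcal O_Y)$ is one-dimensional, so $E$ is not trivial. Translation by $\tau$ has no fixed point, and on the two-dimensional space of sections of $\phi^*E$ it acts nontrivially.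

The two computations combine as follows.

**Proposition 1.1.** Let $f:Y\to X$ be a Galois covering of smooth projective connected curves over $\overline{\mathbb Q}_p$ with group $G$, and let $E$ be a bundle on $X_{\mathbb C_p}$ with $f^*E$ trivial. Let $I\subset G$ be the subgroup generated by the stabilizers $G_y$ of all points $y\in Y(\overline{\mathbb Q}_p)$, and let $X'=Y/I$. Then $\alpha:X'\to X$ is finite étale and $\alpha^*E$ is trivial.

*Proof.* The ramification index of $X'\to X$ at the image of $y$ is $|G_y|/|G_y\cap I|=1$, so $\alpha$ is étale. As above, $G$ acts on $V=H^0(Y_{\mathbb C_p},f^*E)$, and evaluation at $y$ shows that $G_y$ acts trivially. So $I$ acts trivially. With $q:Y\to X'$ we get $\alpha^*E=(q_*q^*\alpha^*E)^I=(q_*\mathcal O)^I\otimes V=\mathcal O\otimes V$. $\square$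

So ramification is no obstacle to descending triviality: it forces more sections to be invariant, and only an étale covering of $X$ remains to be accounted for. These notes concern the same question with "trivial" replaced by a $p$-adic condition under which one has trivializations only modulo $p^N$, on coverings that depend on $N$.

## 2. Models, reductions, and the category $\mathfrak B^{ps}_X$

All curves are connected. $X$ is a smooth projective curve over $\overline{\mathbb Q}_p$, $\overline{\mathbb Z}_p$ is the ring of integers of $\overline{\mathbb Q}_p$, $\mathfrak o$ that of $\mathbb C_p$, and $k=\overline{\mathbb F}_p$ is the common residue field. Put $X_{\mathbb C_p}=X\otimes_{\overline{\mathbb Q}_p}\mathbb C_p$.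

**Definition 2.1.** A *model* of $X$ is a finitely presented, proper, flat scheme $\mathfrak X$ over $\overline{\mathbb Z}_p$ with generic fibre $X$. Put $\mathfrak X_{\mathfrak o}=\mathfrak X\otimes_{\overline{\mathbb Z}_p}\mathfrak o$ and $\mathfrak X_k=\mathfrak X_{\mathfrak o}\otimes_{\mathfrak o}k$, the special fibre, which need not be reduced.

For example $\mathbb P^1$ has the models $\mathbb P^1_{\overline{\mathbb Z}_p}$, the conic $xy=pz^2$ in $\mathbb P^2$ (special fibre: two lines meeting in a node), and the conic $x^2=pyz$ (special fibre: a double line). The last two are flat because their equations are nonzero modulo the maximal ideal.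

**Definition 2.2.** A vector bundle $V$ on a smooth projective curve over $k$ is *strongly semistable* if $F^{n*}V$ is semistable for all $n\ge0$, where $F$ is the absolute Frobenius.

Line bundles and trivial bundles are strongly semistable. On $\mathbb P^1_k$ every bundle is a sum of $\mathcal O(a_i)$, and it is semistable of degree $0$ only if all $a_i=0$. So there "strongly semistable of degree $0$" means "trivial".

**Definition 2.3.** A vector bundle $E$ on $X_{\mathbb C_p}$ has *strongly semistable reduction of degree zero* if there are a model $\mathfrak X$ of $X$ and a vector bundle $\mathcal E$ on $\mathfrak X_{\mathfrak o}$ with generic fibre $E$ such that for every irreducible component $C$ of $\mathfrak X_k$, with its reduced structure and its normalization $\tilde C\to C\hookrightarrow\mathfrak X_k$, the pullback of $\mathcal E_k=\mathcal E|_{\mathfrak X_k}$ to $\tilde C$ is strongly semistable of degree zero.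

Two examples. First, if $X$ has a smooth model $\mathfrak X$, every line bundle $\mathcal O(\sum n_iP_i)$ of degree $0$ on $X_{\mathbb C_p}$ has such a reduction: the points $P_i$ extend to sections of $\mathfrak X_{\mathfrak o}$ by properness, these are Cartier divisors by smoothness, and $\mathcal O(\sum n_i\overline P_i)$ has degree $0$ on the irreducible special fibre. Second, the condition depends on the chosen extension. On the model $xy=pz^2$ of $\mathbb P^1$ take $P=(1:p:1)$ and $Q=(p:1:1)$, which reduce to smooth points of different lines. Then $\mathcal O(\overline P-\overline Q)$ has trivial generic fibre but degrees $1$ and $-1$ on the two lines, while the extension $\mathcal O$ of the same bundle has degrees $0,0$.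

**Definition 2.4.** $\mathfrak B^{ps}_X$ is the category of bundles $E$ on $X_{\mathbb C_p}$ with *potentially strongly semistable reduction of degree zero*: there is a finite étale covering $\alpha:X'\to X$ by a smooth projective curve $X'$ over $\overline{\mathbb Q}_p$ such that $\alpha^*E$ has strongly semistable reduction of degree zero.

The bundle $\phi_*\mathcal O_Y$ of Section 1 lies in $\mathfrak B^{ps}_X$, since $\phi$ is étale and $\phi^*\phi_*\mathcal O_Y$ is trivial.

Every bundle in $\mathfrak B^{ps}_X$ is semistable of slope zero. Let $f:Y\to X$ be a finite, possibly ramified covering of smooth projective curves. The problem comes from C. Deninger, A. Werner, "Vector bundles on p-adic curves and parallel transport II", arXiv:0902.1437 (2009), with two known facts: (i) $E$ is semistable if and only if $f^*E$ is; (ii) if $f$ is unramified, $E\in\mathfrak B^{ps}_X$ if and only if $f^*E\in\mathfrak B^{ps}_Y$. Does (ii) hold when $f$ ramifies?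

**Theorem A.** Let $f:Y\to X$ be a finite covering of smooth projective curves over $\overline{\mathbb Q}_p$, ramified or not, and $E$ a vector bundle on $X_{\mathbb C_p}$. Then $E\in\mathfrak B^{ps}_X$ if and only if $f^*E\in\mathfrak B^{ps}_Y$.

**Theorem B.** For a vector bundle $E$ on $X_{\mathbb C_p}$ the following are equivalent:

1. $E\in\mathfrak B^{ps}_X$;
2. $f^*E\in\mathfrak B^{ps}_Y$ for some (possibly ramified) finite covering $f:Y\to X$;
3. for every $\ell\ge1$ there are a finite étale covering $\alpha:X'\to X$, a model $\mathfrak X'$ of $X'$ and a vector bundle $\mathcal F$ on $\mathfrak X'_{\mathfrak o}$ with generic fibre $\alpha^*E$ such that $\mathcal F/p^\ell$ is a trivial bundle;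
4. for some finite étale covering $\alpha:X'\to X$, $\alpha^*E$ extends to a vector bundle on $\mathfrak X'_{\mathfrak o}$, for some model $\mathfrak X'$ of $X'$, with trivial special fibre.

Two cases can be done at once. If $X=\mathbb P^1$ and $f^*E\in\mathfrak B^{ps}_Y$, then $f^*E$ is semistable of slope $0$, so by (i) $E$ is too; being a sum of $\mathcal O(a_i)$ it is trivial, hence in $\mathfrak B^{ps}_X$. If $f^*E$ is trivial for some covering $f$ of an arbitrary $X$, pass to the Galois closure of $f$: Proposition 1.1 gives an étale covering on which $E$ becomes trivial, so (4) holds. The proof of Theorem B is an approximate version of the second case.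

## 3. Finite levels, semistable models, and trivialization modulo $p^N$

**Finite levels.** We write $/p^N$ for reduction modulo $p^N$. Since $\overline{\mathbb Z}_p/p^N=\mathfrak o/p^N$, a model satisfies $\mathfrak X_{\mathfrak o}/p^N=\mathfrak X/p^N$; topologically the special fibre is the locus $V(p)$. A bundle on $\mathfrak X_{\mathfrak o}$ has a reduction modulo $p^N$ living on $\mathfrak X/p^N$. Models, morphisms between them and finite group actions are of finite presentation, so they are defined over $O_K$ for some finite $K/\mathbb Q_p$ ("at a finite level"), where the schemes are noetherian. Flatness over $O_K$ means torsion-freeness, and it descends from $\overline{\mathbb Z}_p$ because $O_K\to\overline{\mathbb Z}_p$ is faithfully flat.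

A morphism from a model to a separated $\overline{\mathbb Z}_p$-scheme is determined by its generic fibre: the locus where two such morphisms agree is a closed subscheme containing the generic fibre, and functions on a model are $p$-torsion-free.

**Graph construction.** Let $\mathcal W$ be a model of $Z$, let $\mathcal T/\overline{\mathbb Z}_p$ be proper of finite presentation, and $h:Z\to\mathcal T_{\overline{\mathbb Q}_p}$ a morphism. Take the schematic closure, over some $O_K$, of the graph of $h$ in $\mathcal W\times\mathcal T$, and base change to $\overline{\mathbb Z}_p$. The result is a model of $Z$ with morphisms to $\mathcal W$ and $\mathcal T$ extending $\mathrm{id}_Z$ and $h$. Every curve has a model (closure in a projective space).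

**Input (DW).** From Deninger–Werner, *Vector bundles on $p$-adic curves and parallel transport*, Ann. Sci. Éc. Norm. Sup. 38 (2005), we use the following. Let $\mathcal Y$ be a model of $Y$ and $\mathcal E$ a bundle on $\mathcal Y_{\mathfrak o}$ whose pullback to all normalized components of $\mathcal Y_k$ is strongly semistable of degree $0$. Then there is an effective divisor $D$ on $Y$ such that for every $N\ge1$ there is a proper, finitely presented morphism $\mathcal T\to\mathcal Y$ whose generic fibre is finite, and étale surjective over $Y\setminus D$, such that the pullback of $\mathcal E/p^N$ to $\mathcal T/p^N$ is trivial.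

**Corollary 3.1.** In this situation, for each $N$ there are a finite covering $Y_N\to Y$ by a smooth projective curve, a model $\mathcal Y_N$ of $Y_N$, and a morphism $\mathcal Y_N\to\mathcal Y$ extending $Y_N\to Y$, such that $\mathcal E$ becomes trivial on $\mathcal Y_N/p^N$.

*Proof.* Let $Y_N$ be the smooth projective curve containing a connected component of the part of $\mathcal T_{\overline{\mathbb Q}_p}$ over $Y\setminus D$. As $\mathcal T_{\overline{\mathbb Q}_p}$ is proper, the inclusion of that component extends to $Y_N\to\mathcal T_{\overline{\mathbb Q}_p}$. The graph construction gives a model $\mathcal Y_N$ with a morphism to $\mathcal T$, hence to $\mathcal Y$. $\square$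

**Input (SS).** A model is *semistable* if its special fibre is reduced with only ordinary double points. Every model is dominated by a semistable one (the semistable reduction theorem; see e.g. Temkin, *Stable modification of relative curves*, J. Alg. Geom. 2010). We also use existence (after a finite extension of $K$) and uniqueness of stable models of pointed curves over $O_K$, their projectivity, and Knudsen's contraction, which forgets marked points.

**Lemma 3.2.** Let $\mathcal Z$ be a semistable model of a curve, the base change of $\mathcal Z_0/O_K$. Then (a) all $\mathcal Z_0\otimes O_{K'}$ are normal, and the local ring at a generic point of the special fibre is a discrete valuation ring in which a uniformizer of $K'$ is a uniformizer; (b) $H^0(\mathcal Z,\mathcal O/p^n)=\mathfrak o/p^n$.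

*Proof.* (a) The generic fibre is smooth and the special fibre is geometrically reduced. Let $\varpi$ be a uniformizer of $K'$. At a generic point of the special fibre, the one-dimensional local ring modulo the nonzerodivisor $\varpi$ is a field, so it is a discrete valuation ring with uniformizer $\varpi$. At a closed point of the special fibre, $\varpi$ is regular and the quotient is the local ring of a reduced curve, of depth $1$; so the depth is $2$. By Serre's criterion the scheme is normal.

(b) $H^0(\mathcal Z_0,\mathcal O)$ is finite and torsion-free over $O_K$ and lies in $H^0$ of the geometrically connected generic fibre, which is $K$; so it is $O_K$. The same holds over every $K'$. By Zariski's connectedness theorem the special fibre is geometrically connected. It is also geometrically reduced and proper, so its global functions form the residue field of $K$. The sequences $0\to\mathcal O/\varpi^{m-1}\to\mathcal O/\varpi^m\to\mathcal O/\varpi\to0$ (now $\varpi\in K$) show that $H^0(\mathcal Z_0,\mathcal O/\varpi^m)$ has length at most $m$. The map $O_K/\varpi^m\to H^0(\mathcal Z_0,\mathcal O/\varpi^m)$ is injective, since by flatness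 $\varpi^{m-1}\ne0$ in the target. Comparing lengths, it is bijective. Apply this to $\varpi^m=p^n\cdot$unit and use flat base change to $\overline{\mathbb Z}_p$. $\square$

**Lemma 3.3.** Let a finite group $H$ act on a smooth projective curve $Z$ and let $\mathcal W$ be a model of $Z$. There is a projective semistable model $\mathcal Z$ of $Z$ to which the $H$-action extends, with a morphism $\mathcal Z\to\mathcal W$ extending $\mathrm{id}_Z$.

*Proof.* Let $\mathcal W'$ be a semistable model dominating $\mathcal W$. On each component of $\mathcal W'_k$ choose three smooth closed points and lift them to $\overline{\mathbb Z}_p$-sections, which is possible because $\overline{\mathbb Z}_p$ is henselian. Let $S_0\subset Z(\overline{\mathbb Q}_p)$ be the resulting finite set. Every component carries three marked points, so $(\mathcal W',S_0)$ is a stable pointed curve. Let $S=HS_0$ and let $(\mathcal Z,S)$ be the stable model of $(Z,S)$; it is projective and semistable. Since $H$ permutes $S$, uniqueness gives an $H$-action on $\mathcal Z$. Forgetting $S\setminus S_0$ and contracting gives a stable model of $(Z,S_0)$, which by uniqueness is $\mathcal W'$.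 So we have $\mathcal Z\to\mathcal W'\to\mathcal W$. $\square$

**Lemma 3.4 (pullback).** Let $E$ on $X_{\mathbb C_p}$ have strongly semistable reduction of degree $0$ via $(\mathfrak X,\mathcal E)$, and let $h:Z\to X$ be a finite covering. Then $h$ extends to $\mathcal Z\to\mathfrak X$ for some model $\mathcal Z$ of $Z$, and for every such $\mathcal Z$ the pullback of $\mathcal E$ to $\mathcal Z_{\mathfrak o}$ again has strongly semistable reduction of degree $0$.

*Proof.* Existence is the graph construction. Let $C'$ be a component of $\mathcal Z_k$ with normalization $\tilde C'$. If $C'$ maps to a point, the pullback of $\mathcal E$ to $\tilde C'$ is trivial. Otherwise the image is a component $C$ of $\mathfrak X_k$, and $\tilde C'\to\mathfrak X_k$ factors through a finite map $\tilde C'\to\tilde C$, which is a power of relative Frobenius $\tilde C'\to\tilde C'^{(p^m)}$ followed by a separable map. Pullback along a separable map preserves semistability and commutes with pullback by absolute Frobenius, so it preserves strong semistability. Since $k$ is perfect, relative Frobenius differs from absolute Frobenius by an isomorphism of schemes,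 and isomorphisms of schemes preserve strong semistability; so pullback by relative Frobenius preserves it as well. Degrees are multiplied by the degree of the map, so degree $0$ is preserved. $\square$

## 4. The formal implications

**"Only if" in Theorem A.** Let $\alpha:X'\to X$ be finite étale with $\alpha^*E$ of strongly semistable reduction of degree $0$, and let $Y'$ be a connected component of $Y\times_XX'$. It is finite étale over $Y$ and a finite covering of $X'$. By Lemma 3.4 applied to $Y'\to X'$, the pullback of $E$ to $Y'$ has strongly semistable reduction of degree $0$. Hence $f^*E\in\mathfrak B^{ps}_Y$.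

**Theorem B, easy arrows.** (1)$\Rightarrow$(2): take $f=\mathrm{id}$. (3)$\Rightarrow$(4): take $\ell=1$ and restrict $\mathcal F/p$ to the special fibre. (4)$\Rightarrow$(1): trivial bundles on smooth curves are strongly semistable of degree $0$.

The "if" part of Theorem A is (2)$\Rightarrow$(1). So everything follows from (2)$\Rightarrow$(3), which occupies the rest of the notes.

## 5. Invariant lattices, averaging over a group of unknown order, and three losses

Suppose, after enlarging $Y$, that $f$ is Galois with group $G$, that $G$ acts on a model $\mathcal Y$, and that $f^*E$ extends to a good $\mathcal E$ on $\mathcal Y_{\mathfrak o}$.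

**First attempt: take invariants of $\mathcal E$ on $\mathcal Y/G$.** The group $G$ acts on $f^*E$, but not on $\mathcal E$: an extension to the model is only a lattice in $f^*E$, and $G$ may move it. Even a $G$-stable lattice need not be generated by its invariants. Here is a local computation with $p=2$. Let $G=\{1,g\}$ act on $B=\mathfrak o[z]$ by $gz=-z$, so $A=B^G=\mathfrak o[x]$ with $x=z^2$ and $B=A\oplus Az$. Take the bundle with invariant basis $u_1,u_2$ over $B[1/2]$, and the lattice
$$M=Bu_1+Bm,\qquad m=\tfrac12(u_2+zu_1),\qquad gm=m-zu_1 .$$
It is $G$-stable. An element $\alpha u_1+\beta m=(\alpha+\tfrac12\beta z)u_1+\tfrac12\beta u_2$ is invariant exactly when $\beta\in A$ and $\alpha=\alpha_0+\alpha_1z$ with $\alpha_i\in A$ and $\alpha_1=-\beta/2$. Since $zu_1-2m=-u_2$, this gives $M^G=Au_1\oplus Au_2$. This is free, but $B\cdot M^G=Bu_1+Bu_2$ is strictly smaller than $M$. So the invariants form a bundle whose pullback is another lattice, and hypotheses on the reduction of $M$ say nothing direct about its reduction. The cause is visible: $g$ acts trivially on $\operatorname{Spec}(B\otimes k)$ but sends $m$ to $m+zu_1$ in $M\otimes k$.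

**Second attempt: imitate Proposition 1.1 modulo $p^N$.** By Corollary 3.1, $\mathcal E/p^N$ becomes trivial on a covering $\mathcal Z\to\mathcal Y$; enlarging it, let its function field $L$ be Galois over that of $X$. The global sections modulo $p^N$ form a module on which (up to a bounded denominator) the Galois group acts, and evaluation at points shows that inertia acts trivially. So we find an étale $X'\to X$ over which the group acts trivially modulo $p^N$. To get honest invariant sections one would now average over $\mathrm{Gal}(L/R(X'))$, where $R(X')$ is the function field of $X'$. Averaging divides by the order of this group. But $L$ depends on $N$, and (DW) does not bound its degree; if the $p$-part of the order is at least $p^N$, triviality modulo $p^N$ gives nothing. Already for $p=2$ the sign action $gv=-v$ on $\mathfrak ov$ is trivial modulo $2$, yet the average $\frac12(v+gv)$ is $0$.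

**The way through.** Split the descent from $\mathcal Z$ to a model of $X'$ at the curve $Y'$ with function field $R(Y)R(X')$, where $R(Y)$ is the function field of $Y$. The group $H$ of $X_L\to Y'$ has unknown order; here one descends *sections modulo a power of $p$*, using Ax's lemma, whose loss is at most $p^2$ whatever the group is. The group $G'$ of $Y'\to X'$ embeds into $G$, which was fixed before $N$; here one averages, at a cost of $v_p(|G|)$. A third constant $a$ measures how far $\mathcal E$ is from being $G$-stable. All three losses are fixed before $N$ is chosen, so $N$ can be taken large enough to absorb them.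

Some loss in the first descent cannot be avoided. For $p=2$ let $\mathcal Z\to\mathcal Y'$ be locally $\operatorname{Spec}\overline{\mathbb Z}_2[z]\to\operatorname{Spec}\overline{\mathbb Z}_2[x]$, $x=z^2$, and $H=\{z\mapsto\pm z\}$. Then $2^{N-1}z$ is $H$-invariant modulo $2^N$, but it is congruent modulo $2^M$ to an element of $\overline{\mathbb Z}_2[x]$ only if $M\le N-1$.

## 6. A Galois tower of equivariant models and the exponent $a$

We fix $\ell\ge1$ and assume (2).

**Step 1: reduce to a Galois covering with an equivariant semistable model.** Let $f^*E\in\mathfrak B^{ps}_Y$. Some finite étale $Y_1\to Y$ makes the pullback of $E$ have strongly semistable reduction of degree $0$. By Lemma 3.4 the same holds on the Galois closure of $Y_1\to X$. Since (3) mentions only $X$ and $E$, we may rename: $f:Y\to X$ is Galois with group $G$, and $f^*E$ extends to $\mathcal E$ on $\mathcal Y_{\mathfrak o}$ with strongly semistable reduction of degree $0$. By Lemmas 3.3 and 3.4 we may assume in addition that $\mathcal Y$ is semistable and that $G$ acts on it. Let $r=\operatorname{rk}E$.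

**Step 2: fix the notation for all coverings at once.** Let $R(X)$ be the function field of $X$ over $\overline{\mathbb Q}_p$, let $\Omega\supset R(Y)$ be an algebraic closure, and $\mathcal G=\mathrm{Gal}(\Omega/R(X))$. For $L/R(X)$ finite in $\Omega$ let $X_L$ be the smooth projective curve with function field $L$, and for $Z=X_L$ put $\mathcal G_Z=\mathrm{Gal}(\Omega/L)$. For $L/R(X)$ Galois, $\sigma\in\mathcal G$ induces $\sigma^\sharp:X_L\to X_L$ over $X$ with $(\sigma^\sharp)^*=\sigma$ on functions; hence $(\sigma\tau)^\sharp=\tau^\sharp\sigma^\sharp$.

**Definition 6.1.** $\mathcal S$ is the set of pairs $(L,\mathcal Z)$ where $L\supset R(Y)$ is finite Galois over $R(X)$ and $\mathcal Z$ is a $\mathrm{Gal}(L/R(X))$-equivariant semistable model of $X_L$ admitting a morphism to $\mathcal Y$ that extends $X_L\to Y$. This morphism is unique and automatically equivariant, because morphisms from models are determined on the generic fibre. Let $\mathcal E_{\mathcal Z}$ be the pullback of $\mathcal E$ to $\mathcal Z_{\mathfrak o}$. We say that $(L',\mathcal Z')$ *dominates* $(L,\mathcal Z)$ if $L'\supset L$ and $X_{L'}\to X_L$ extends to $\mathcal Z'\to\mathcal Z$.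

For instance $(R(Y),\mathcal Y)\in\mathcal S$. Given finitely many models of curves $X_{L_i}$, apply the graph construction on $X_L$ for a Galois extension $L/R(X)$ containing all $L_i$ and $R(Y)$, with the product of these models and $\mathcal Y$ as target, and then Lemma 3.3. The result is a pair in $\mathcal S$ whose model maps to all the given models and to $\mathcal Y$. In particular $\mathcal S$ is directed.

**Step 3: measure the failure of $\mathcal E$ to be $G$-stable.** Write $f_L:X_L\to X$. The generic fibre of $\mathcal E_{\mathcal Z}$ is $f_L^*E$, and $f_L\sigma^\sharp=f_L$ gives the tautological isomorphism $\mathrm{can}_\sigma:(\sigma^\sharp)^*f_L^*E\to f_L^*E$. For $g\in G$ on $\mathcal Y$, the map $\mathrm{can}_g$ is given on a finite affine cover by matrices with entries in localizations at $p$. So there is an integer $a\ge0$ such that for all $g\in G$ the map $p^a\mathrm{can}_g$ extends, uniquely by torsion-freeness, to $(g^\sharp)^*\mathcal E\to\mathcal E$ on $\mathcal Y_{\mathfrak o}$. If $\sigma\in\mathcal G$ has image $g\in G$, the equivariant map $\mathcal Z\to\mathcal Y$ pulls this back to an extension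
$$p^a\mathrm{can}_\sigma:(\sigma^\sharp)^*\mathcal E_{\mathcal Z}\to\mathcal E_{\mathcal Z}\qquad\text{for all }(L,\mathcal Z)\in\mathcal S .$$

(In the local picture of Section 5, the lattice $Bu_1+Bm$ with $m=\frac14(u_2+zu_1)$ has $gm=m-\frac12zu_1$, so it is not stable and there $a=1$.)

**Step 4: fix the budget.** With $a$ and $G$ fixed, put
$$N:=\ell+2+a+v_p(|G|),\qquad M:=N-2=\ell+a+v_p(|G|). \tag{6.1}$$

## 7. A Galois representation that is trivial on inertia

**Step 1: build a lattice of sections.** For $n\ge1$ call $(L,\mathcal Z)\in\mathcal S$ *$n$-trivializing* if $\mathcal E_{\mathcal Z}/p^n$ is trivial. (If $\mathcal E=\mathcal O^r$, every pair is $n$-trivializing for every $n$.) Embed the function field of the curve $Y_n$ of Corollary 3.1 into $\Omega$ over $R(Y)$; by Step 2 of Section 6 some pair has a model mapping to $\mathcal Y_n$, and it is $n$-trivializing. A pair dominating an $n$-trivializing one is $n$-trivializing. So such pairs exist and are cofinal.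

For an $n$-trivializing pair, Lemma 3.2(b) gives $H^0(\mathcal Z,\mathcal E_{\mathcal Z}/p^n)\cong(\mathfrak o/p^n)^r$, and a basis of this module is a basis of the bundle $\mathcal E_{\mathcal Z}/p^n$. Pullback along a domination map sends such a basis to such a basis, so it is an isomorphism on these modules. We get a free $\mathfrak o/p^n$-module $V_n$ of rank $r$, independent of the pair. An $(n+1)$-trivializing pair is $n$-trivializing, so $V_{n+1}\otimes\mathfrak o/p^n=V_n$. Lifts of bases are bases, and $\mathfrak o$ is $p$-adically complete, so $V:=\varprojlim V_n$ is free of rank $r$ over $\mathfrak o$ with $V/p^n=V_n$. Put $W=V[1/p]$.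

**Step 2: let $\mathcal G$ act on $W$.** For $\sigma\in\mathcal G$ the maps
$$s\longmapsto p^a\mathrm{can}_\sigma\big((\sigma^\sharp)^*s\big)\quad\text{on }H^0(\mathcal Z,\mathcal E_{\mathcal Z}/p^n)$$
are compatible with domination and with reduction from $n+1$ to $n$. They give $\mathfrak o$-linear maps $\Phi_\sigma:V\to V$. On generic fibres $\mathrm{can}_\sigma\circ(\sigma^\sharp)^*\mathrm{can}_\tau=\mathrm{can}_{\sigma\tau}$, and $(\sigma^\sharp)^*(\tau^\sharp)^*=(\tau^\sharp\sigma^\sharp)^*=((\sigma\tau)^\sharp)^*$. By torsion-freeness
$$(p^a\mathrm{can}_\sigma)\circ(\sigma^\sharp)^*(p^a\mathrm{can}_\tau)=p^a\cdot(p^a\mathrm{can}_{\sigma\tau})$$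
holds on $\mathcal E_{\mathcal Z}$. Hence $\Phi_\sigma\Phi_\tau=p^a\Phi_{\sigma\tau}$ and $\Phi_1=p^a$, so $\rho(\sigma):=p^{-a}\Phi_\sigma$ defines a representation $\rho:\mathcal G\to GL(W)$.

**Step 3: compute $\rho$ on $\mathcal G_Y$.** If $\sigma\in\mathcal G_Y$, then $\sigma^\sharp$ on $\mathcal Z$ is a morphism over $\mathcal Y$, so $(\sigma^\sharp)^*\mathcal E_{\mathcal Z}=\mathcal E_{\mathcal Z}$ and $\mathrm{can}_\sigma=\mathrm{id}$. Thus $\rho(\sigma)$ preserves $V$ and acts on each $V_n$ as the natural pullback $(\sigma^\sharp)^*$. In particular, if $(L,\mathcal Z)$ is $n$-trivializing, $\mathrm{Gal}(\Omega/L)$ acts trivially on $V_n$.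

**Step 4: show that inertia acts trivially.** This is the evaluation argument of Section 1. Let $\bar x=(x_L)_L$ be a compatible system of points $x_L\in X_L(\overline{\mathbb Q}_p)$ over $x\in X(\overline{\mathbb Q}_p)$, and
$$I_{\bar x}=\{\sigma\in\mathcal G:\ \sigma^\sharp x_L=x_L\text{ for all }L\text{ Galois over }R(X)\}.$$
We claim that $\rho(I_{\bar x})=1$. Let $(L,\mathcal Z)$ be $n$-trivializing. By properness $x_L$ extends to a section $s$ of $\mathcal Z$, and $s^*:V_n\to s^*\mathcal E_{\mathcal Z}/p^n$ is an isomorphism because $\mathcal E_{\mathcal Z}/p^n$ is trivial. For $\sigma\in I_{\bar x}$ we have $\sigma^\sharp s=s$, as this holds on the generic fibre. So $s^*(p^a\mathrm{can}_\sigma)$ is an endomorphism of the free $\mathfrak o$-module $s^*\mathcal E_{\mathcal Z}$. On its generic fibre $E_x$ it is $p^a\mathrm{id}$, because $\mathrm{can}_\sigma$ is the tautological identification; hence it is $p^a\mathrm{id}$. Therefore, for $v\in V_n$,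
$$s^*\Phi_\sigma(v)=s^*(p^a\mathrm{can}_\sigma)\big((\sigma^\sharp s)^*v\big)=p^as^*v ,$$
so $\Phi_\sigma=p^a$ on every $V_n$, hence on $V$, and $\rho(\sigma)=1$.

**Step 5: define the étale covering $X'$.** Let
$$\Gamma:=\{\sigma\in\mathcal G:\ \rho(\sigma)V=V,\ \rho(\sigma)\equiv1\text{ on }V/p^N\}. \tag{7.1}$$
This is a subgroup. By Step 3 it contains $\mathrm{Gal}(\Omega/L)$ for an $N$-trivializing $(L,\mathcal Z)$, so it is open. By Step 4 it contains every $I_{\bar x}$. Let $X':=X_{\Omega^\Gamma}$, so that $\mathcal G_{X'}=\Gamma$, and let $\alpha:X'\to X$ be the covering map.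

The map $\alpha$ is finite étale. To see this, let $L\supset R(X')$ be finite Galois over $R(X)$. First, $I_{\bar x}$ surjects onto the stabilizer of $x_L$ in $\mathrm{Gal}(L/R(X))$: for Galois $L''\supset L$, lift an element $\sigma$ of the stabilizer to $\tilde\sigma\in\mathrm{Gal}(L''/R(X))$; then $\tilde\sigma^\sharp x_{L''}$ and $x_{L''}$ both lie over $x_L$, and since $\mathrm{Gal}(L''/L)$ is transitive on the fibre we can correct $\tilde\sigma$ to fix $x_{L''}$. So for each $L''$ the set of lifts fixing $x_{L''}$ is finite and nonempty, and an inverse limit of nonempty finite sets is nonempty. The stabilizer is the inertia group at $x_L$, as the residue field $\overline{\mathbb Q}_p$ is algebraically closed, and by the surjectivity it lies in $\mathrm{Gal}(L/R(X'))$. So $X_L\to X$ and $X_L\to X'$ have the same ramification index at $x_L$, and the image of $x_L$ in $X'$ is unramified over $X$. Every point of $X_L$ occurs in some $\bar x$, again by compactness. So $\alpha$ is étale.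

**Step 6: place $Y'$ between $X_L$ and $X'$.** Let $R(Y')=R(Y)R(X')$. Then $Y'\to X'$ is Galois with a group $G'$ that embeds into $G$ by restriction, and $\mathcal G_{Y'}=\Gamma\cap\mathcal G_Y$. By the graph construction and Lemma 3.3 choose a $G'$-equivariant projective semistable model $\mathcal Y'$ of $Y'$ with a morphism to $\mathcal Y$, equivariant for $G'\hookrightarrow G$. Let $\mathcal E'$ be the pullback of $\mathcal E$ to $\mathcal Y'_{\mathfrak o}$. By cofinality choose an $N$-trivializing $(L,\mathcal Z)\in\mathcal S$ with $L\supset R(Y')$ and a morphism
$$\pi:\mathcal Z\to\mathcal Y'$$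
extending $X_L\to Y'$. It is proper; it is surjective, since its image is closed and contains the dense generic fibre; it is equivariant for $\mathrm{Gal}(L/R(X'))\to G'$; and $\mathcal E_{\mathcal Z}=\pi^*\mathcal E'$. The group $H=\mathrm{Gal}(L/R(Y'))$ acts on $\mathcal Z$ over $\mathcal Y'$. Lifting $h\in H$ to $\sigma\in\mathcal G_{Y'}=\Gamma\cap\mathcal G_Y$ and using Step 3 and (7.1), we get
$$\text{every }v\in V_N=H^0(\mathcal Z,\mathcal E_{\mathcal Z}/p^N)\text{ is }H\text{-invariant for natural pullback.} \tag{7.2}$$

From now on $X',Y',\mathcal Y',\mathcal E',L,\mathcal Z,\pi,H,G'$ are fixed.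

## 8. Descent from $\mathcal Z$ to $\mathcal Y'$ with loss $p^2$

We want the sections in (7.2) to come from $\mathcal Y'$, at least modulo $p^M=p^{N-2}$. Generic points of $\mathcal Y'_k$ are handled by valuation theory; then the nodal structure of $\mathcal Y'_k$ makes the local answers fit together.

**Lemma 8.1 (Ax).** Let $w$ be a valuation on $\Omega$ with values in $\mathbb Q\cup\{\infty\}$ and $w(p)=1$, let $\mathcal D$ be a closed subgroup of $\mathcal G$ preserving $w$, and $F=\Omega^{\mathcal D}$. If $b\in\Omega$ and $w(\sigma b-b)\ge A$ for all $\sigma\in\mathcal D$, then there is $c\in F$ with $w(b-c)\ge A-\frac p{(p-1)^2}\ge A-2$.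

*Proof.* The plan is to replace $b$ repeatedly by a nearby element of smaller degree over $F$, namely a root of a derivative of its minimal polynomial. Let $P\in F[T]$ be the minimal polynomial of $b$ and $n=\deg P$. If $n=1$ take $c=b$. Let $n>1$. If $n$ is not a power of $p$, write $n=qd$ with $q=p^k$, $p\nmid d$, $d>1$; then $\binom nq\equiv d\not\equiv0$ modulo $p$, so $w\binom nq=0$. If $n=p^{k+1}$, put $q=p^k$; then $w\binom nq=1$. Let $Q=P^{(q)}/q!\in F[T]$, of degree $n-q\ge1$ with leading coefficient $\binom nq$.

The roots of $P(T+b)$ are elements $\sigma b-b$ with $\sigma\in\mathcal D$, so they have $w\ge A$. The constant term of $Q(T+b)$ is the coefficient of $T^q$ in $P(T+b)$, which up to sign is an elementary symmetric function of degree $n-q$ of these roots. So it has $w\ge(n-q)A$, and the product of the $n-q$ roots of $Q(T+b)$ has $w\ge(n-q)A-w\binom nq$. Hence some root $\beta$ of $Q$ satisfies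
$$w(\beta-b)\ge A-\varepsilon,\qquad \varepsilon=0\ \text{ or }\ \varepsilon=\frac1{p^{k+1}-p^k}$$
in the two cases. Since $\mathcal D$ preserves $w$, writing $\sigma\beta-\beta=\sigma(\beta-b)+(\sigma b-b)+(b-\beta)$ shows $w(\sigma\beta-\beta)\ge A-\varepsilon$ for $\sigma\in\mathcal D$. Also $\beta$ has degree at most $n-q<n$ over $F$. Iterate with $\beta$ and $A-\varepsilon$. The degree strictly decreases to $1$, so each power $p^{k+1}$ occurs at most once as a degree, and the total loss is at most $\sum_{k\ge0}\frac1{p^k(p-1)}=\frac p{(p-1)^2}\le2$. $\square$

For a small check, take $p=2$ and, on $\overline{\mathbb Q}_2(x)$, the Gauss valuation, extended to $\Omega$ (an algebraic closure of $\overline{\mathbb Q}_2(x)$ here). For $b=\sqrt x$ and $\sigma b=-b$ we have $w(\sigma b-b)=1$. But the residue of $\sqrt x$ is not in $k(x)$, so $w(b-c)\le0$ for all $c\in\overline{\mathbb Q}_2(x)$. The loss is $1$, within the bound $2$. This is the example at the end of Section 5.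

**Lemma 8.2 (density).** Let $w$ be as in Lemma 8.1 and $\mathcal D_w=\{\sigma\in\mathcal G_{Y'}:w\circ\sigma=w\}$. Then $\mathcal D_w$ is closed, and for every $c\in\Omega^{\mathcal D_w}$ and every $m$ there is $d'\in R(Y')$ with $w(c-d')\ge m$.

*Proof.* For fixed $u\in\Omega$ the map $\sigma\mapsto w(\sigma u)$ is locally constant, so $\mathcal D_w$ is an intersection of open and closed sets, hence closed. Now let $L_1\subset\Omega$ be finite Galois over $R(Y')$ containing $c$, let $J=\mathrm{Gal}(L_1/R(Y'))$ and $J_w=\{\tau\in J:w\circ\tau=w\text{ on }L_1\}$.

The image of $\mathcal D_w$ in $J$ is $J_w$. Indeed, for Galois $L_2\supset L_1$ and a lift $\tau_2$ of $\tau\in J_w$, both $w\circ\tau_2$ and $w$ on $L_2$ extend $w|_{L_1}$, and $\mathrm{Gal}(L_2/L_1)$ acts transitively on the extensions; so some lift of $\tau$ preserves $w|_{L_2}$. Pass to the limit by compactness. Hence $c\in Z_1:=L_1^{J_w}$.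

If $\tau\in J$ and $w\circ\tau=w$ on $Z_1$, then by transitivity of $\mathrm{Gal}(L_1/Z_1)=J_w$ on the extensions of $w|_{Z_1}$ to $L_1$, we get $w\circ\tau=w\circ\delta=w$ on $L_1$ for some $\delta\in J_w$, so $\tau\in J_w$. So for $\tau\notin J_w$ the valuations $w\circ\tau$ and $w$ of $Z_1$ are distinct. All the valuations $w\circ\tau$ of $Z_1$ send $p$ to $1$, so distinct ones are inequivalent. By weak approximation there is $d\in Z_1$ with $w(d-c)\ge m$ and $w(\tau d)\ge m$ for all $\tau\notin J_w$. Put $d'=\mathrm{Tr}_{Z_1/R(Y')}(d)=\sum_{\tau\in J/J_w}\tau d$. The coset of $1$ contributes $d$ and the others have $w\ge m$. So $w(d'-c)\ge m$. $\square$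

(The lemma can also be read off from textbook facts: $\Omega^{\mathcal D_w}$ is a henselization of $R(Y')$ at a valuation of rank one, so it embeds into the completion.)

**Lemma 8.3 (local rings).** Let $\eta$ be a generic point of $\mathcal Y'_k$.

(a) $\mathcal O_\eta:=\mathcal O_{\mathcal Y',\eta}$ is a valuation ring of $R(Y')$ with value group $\mathbb Q$, normalized by $p\mapsto1$. Likewise $\mathcal O_{\eta'}:=\mathcal O_{\mathcal Z,\eta'}$ is such a valuation ring of $L$ for each generic point $\eta'$ of $\mathcal Z_k$.

(b) The points of $\mathcal Z$ over $\eta$ are generic points of $\mathcal Z_k$; there is at least one, there are finitely many, and $H$ permutes them transitively. Moreover $\mathcal O_{\eta'}\cap R(Y')=\mathcal O_\eta$ for each of them.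

*Proof.* (a) $\mathcal O_\eta$ is the directed union of the local rings at the images of $\eta$ in $\mathcal Y'_0\otimes O_{K'}$ for growing $K'$. By Lemma 3.2(a) these are discrete valuation rings with uniformizer that of $K'$. The union is a valuation ring whose value group is the union of the groups $\frac1{e(K')}\mathbb Z$, where $e(K')$ is the ramification index of $K'$ over $\mathbb Q_p$; this union is $\mathbb Q$. The same applies to $\mathcal Z$.

(b) At a finite level, a point over (the image of) $\eta$ has a closure that dominates a curve, and all components of the special fibre of $\mathcal Z$ are curves; so the point is a generic point of a component. There are finitely many of these, so $\pi$ is proper and quasi-finite over $\mathcal O_\eta$, hence finite. Since $\mathcal Z$ is normal at every finite level, $\mathcal Z\times_{\mathcal Y'}\operatorname{Spec}\mathcal O_\eta$ is the spectrum of the integral closure $B_\eta$ of $\mathcal O_\eta$ in $L$. Points exist by lying over. As $\mathcal O_\eta$ is normal, $B_\eta^H=\mathcal O_\eta$, so $H$ is transitive on the maximal ideals of $B_\eta$. Finally $\mathcal O_{\eta'}\cap R(Y')$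 is a local ring dominating the valuation ring $\mathcal O_\eta$, so it equals $\mathcal O_\eta$. $\square$

**Lemma 8.4 (injectivity).** For $U=\operatorname{Spec}A\subset\mathcal Y'$ affine open and $m\ge0$, the map $A/p^m\to H^0(\pi^{-1}U,\mathcal O_{\mathcal Z}/p^m)$ is injective.

*Proof.* Let $\alpha\in A$ map to $0$. For each generic point $\eta$ of $U_k$ and $\eta'$ over $\eta$ we have $\alpha\in p^m\mathcal O_{\eta'}\cap R(Y')=p^m\mathcal O_\eta$. Let $A_0$ be the ring of $U$ at a finite level at which $\alpha$ is defined; it is noetherian and normal. The element $\alpha/p^m\in A_0[1/p]$ lies in the local rings at all generic points of the special fibre, since these too are valuation rings dominated by the corresponding $\mathcal O_\eta$. A height-one prime of $A_0$ either is such a generic point or is a prime of $A_0[1/p]$. So $\alpha/p^m$ lies in all localizations of $A_0$ at height-one primes, hence in $A_0$. $\square$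

**Lemma 8.5 (gluing the generic congruences).** Let $U=\operatorname{Spec}A\subset\mathcal Y'$ be affine open. Let $\beta\in H^0(\pi^{-1}U,\mathcal O_{\mathcal Z}/p^M)$ be $H$-invariant, and suppose that for each generic point $\eta$ of $U_k$ there is $a_\eta\in\mathcal O_\eta$ with $\beta_{\eta'}\equiv a_\eta$ in $\mathcal O_{\eta'}/p^M$ for all $\eta'$ over $\eta$. Then $\beta$ is the image of an element of $A/p^M$.

*Proof.* We remove one factor of a uniformizer at a time, and each time we solve a problem about functions on the nodal curve $U_k$.

**Step 1: pass to a finite level.** Choose a finite $K'/\mathbb Q_p$ over which $\mathcal Y'_0,\mathcal Z_0,\pi_0,H,U_0=\operatorname{Spec}A_0,\beta$ and all $a_\eta$ are defined. This is possible because $H^0(\pi^{-1}U,\mathcal O/p^M)$ and $\mathcal O_\eta$ are direct limits of their finite-level analogues. Take $K'$ so large that the components of the special fibres are geometrically irreducible; they are geometrically reduced by semistability. So generic points $\eta,\eta'$ correspond bijectively to generic points $\eta_0,\eta'_0$ at level $K'$. Let $\varpi$ be a uniformizer of $K'$ and $\kappa$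 its residue field. Base change to $\overline{\mathbb Z}_p$ is faithfully flat, and $\mathcal O_{\eta'_0}\to\mathcal O_{\eta'}$ is faithfully flat, so the invariance and the congruences hold at level $K'$. We prove by induction on $j$:

$(*)_j$ If $\beta\in H^0(\pi_0^{-1}U_0,\mathcal O/\varpi^j)$ is $H$-invariant and for each $\eta$ there is $a_\eta\in\mathcal O_{\eta_0}$ with $\beta_{\eta'_0}\equiv a_\eta$ in $\mathcal O_{\eta'_0}/\varpi^j$ for all $\eta'$ over $\eta$, then $\beta$ comes from $A_0$.

The lemma is the case $\varpi^j=p^M\cdot$unit. The statement $(*)_0$ is trivial. Let $j\ge1$ and $\bar\beta=\beta\bmod\varpi$, a function on the special fibre of $\pi_0^{-1}U_0$, also viewed on its base change $\pi^{-1}(U)_k$.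

**Step 2: show that $\bar\beta$ is constant on the fibres of $\pi$.** Let $B=H^0(\pi^{-1}U,\mathcal O_{\mathcal Z})$. At a finite level it is a finite algebra over $A_0$ by properness, it is normal because $\mathcal Z$ is, and its fraction field is the function field of $X_L$ there, because $\pi$ is finite on generic fibres. So $B$ is the integral closure of $A$ in $L$, and $B^H=A$ since $A$ is normal. Let $P\in U_k$ be a closed point. Then $H$ is transitive on the maximal ideals $\mathfrak q$ of $B$ over $P$, and all of them have residue field $k$. By Stein factorization at level $K'$, where fibres are geometrically connected, followed by base change, the fibre of $\pi^{-1}U\to\operatorname{Spec}B$ over $\mathfrak q$ is connected and proper over $k$. A regular function on a reduced connected proper $k$-scheme is constant; applied to the reduction of this fibre, it shows that $\bar\beta$ takes one value $c_{\mathfrak q}\in k$ at all its closed points. By $H$-invariance of $\bar\beta$, $c_{\mathfrak q}$ depends only on $P$. Call it $c_P$; it is the value of $\bar\beta$ at every closed point of $\pi^{-1}(P)$.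

**Step 3: show that the residues of the $a_\eta$ form a function on $U_k$.** Let $\bar a_\eta\in\kappa(\eta_0)\subset\kappa(\eta)$ be the residue of $a_\eta$, $C_\eta$ the closure of $\eta$ in $U_k$, and $\tilde C_\eta$ its normalization. Let $\eta'$ lie over $\eta$, with closure $C'$ in $\pi^{-1}(U)_k$ and normalization $\tilde C'$. The map $C'\to C_\eta$ is proper, dominant and quasi-finite, hence finite; so $\tilde C'\to\tilde C_\eta$ is finite and surjective. The pullback of the rational function $\bar a_\eta$ to $\tilde C'$ equals the pullback of $\bar\beta$, which is regular. Hence $\bar a_\eta$ has no poles on $\tilde C_\eta$. Evaluating at a point of $\tilde C'$ over a closed point $\tilde P\in\tilde C_\eta$ gives $\bar a_\eta(\tilde P)=c_P$, where $P$ is the image of $\tilde P$ in $U_k$.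

So $(\bar a_\eta)_\eta$ is a regular function on the normalization of $U_k$ with the same value $c_P$ at all points over $P$. At a node $P$ the local ring of $U_k$ has codimension $1$ in its normalization, and it is contained in the codimension-$1$ space of functions with equal values at the two points over $P$; so it equals that space. Since $U_k$ is reduced with only ordinary double points, $(\bar a_\eta)_\eta$ comes from some $\bar\alpha\in H^0(U_k,\mathcal O)=A_0/\varpi\otimes_\kappa k$ with $\bar\alpha(P)=c_P$ for all $P$. (This is where semistability of $\mathcal Y'$ is needed: on the cusp $k[t^2,t^3]\subset k[t]$ there is only one point over the singularity, so $t$ satisfies the matching condition without being regular on the cusp.)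

**Step 4: descend $\bar\alpha$ to $\kappa$.** By geometric integrality of the components, $\kappa(\eta_0)\otimes_\kappa k\to\kappa(\eta)$ is injective. So we may compare inside $\big(\prod_\eta\kappa(\eta_0)\big)\otimes_\kappa k$. There $\bar\alpha$ lies both in $\prod_\eta\kappa(\eta_0)$ and in $A_0/\varpi\otimes_\kappa k$, where $A_0/\varpi\subset\prod_\eta\kappa(\eta_0)$ is a $\kappa$-subspace because the special fibre is reduced. The intersection of the two is $A_0/\varpi$, so $\bar\alpha\in A_0/\varpi$. By Steps 2 and 3 the functions $\pi^*\bar\alpha$ and $\bar\beta$ agree at all closed points of $\pi^{-1}(U)_k$, which is reduced because $\mathcal Z$ is semistable. So they are equal, also at level $K'$.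

**Step 5: divide by $\varpi$.** Lift $\bar\alpha$ to $\alpha_0\in A_0$. Then $\beta-\alpha_0$ is a section of $\varpi\mathcal O/\varpi^j\cong\mathcal O/\varpi^{j-1}$, that is, $\beta-\alpha_0=\varpi\beta'$ with $\beta'\in H^0(\pi_0^{-1}U_0,\mathcal O/\varpi^{j-1})$, again $H$-invariant. Since $a_\eta$ and $\alpha_0$ have the same residue, $a_\eta-\alpha_0=\varpi a'_\eta$ with $a'_\eta\in\mathcal O_{\eta_0}$, and $\beta'_{\eta'_0}\equiv a'_\eta$ modulo $\varpi^{j-1}$. By $(*)_{j-1}$, $\beta'$ is the image of some $\alpha'\in A_0$, and $\beta$ is the image of $\alpha_0+\varpi\alpha'$. $\square$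

**Proposition 8.6.** For each $v\in V_N$ there is a unique $t\in H^0(\mathcal Y',\mathcal E'/p^M)$ with $\pi^*t=v\bmod p^M$. If $v_1,\dots,v_r$ is a basis of $V$, the corresponding $t_1,\dots,t_r$ form a basis of $\mathcal E'/p^M$.

*Proof.* **Step 1: reduce to functions.** By Lemma 8.4, uniqueness holds over every open set on which $\mathcal E'/p^M$ is trivial, hence over all open sets. So local solutions glue, and we may work over an affine open $U=\operatorname{Spec}A\subset\mathcal Y'$ on which $\mathcal E'/p^N$ is trivial. A frame pulled back from $U$ is $H$-invariant, so by (7.2) the coordinates of $v|_{\pi^{-1}U}$ in it are $H$-invariant elements $b\in H^0(\pi^{-1}U,\mathcal O/p^N)$. It suffices to show that each $b\bmod p^M$ comes from $A/p^M$.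

**Step 2: find $a_\eta$ with Ax's lemma.** Let $\eta$ be a generic point of $U_k$ and $\eta'$ over $\eta$. Let $w$ be an extension to $\Omega$ of the valuation of $\mathcal O_{\eta'}$; its values lie in $\mathbb Q\cup\{\infty\}$, because the value group $\mathbb Q$ is divisible. Let $\mathcal D_w\subset\mathcal G_{Y'}$ be as in Lemma 8.2 and $\tilde b\in\mathcal O_{\eta'}$ a lift of $b_{\eta'}$. An element $\sigma\in\mathcal D_w$ acts on $\mathcal Z$ through $H$ and maps $\mathcal O_{\eta'}$ to itself, so $\mathcal O_{\sigma^\sharp\eta'}=\mathcal O_{\eta'}$ in $L$, and $\sigma^\sharp\eta'=\eta'$ because $\mathcal Z$ is separated. Invariance of $b$ therefore gives $w(\sigma\tilde b-\tilde b)\ge N$. By Lemma 8.1 there is $c\in\Omega^{\mathcal D_w}$ with $w(\tilde b-c)\ge N-2=M$, and by Lemma 8.2 there is $a_\eta\in R(Y')$ with $w(c-a_\eta)\ge M$. So $w(\tilde b-a_\eta)\ge M\ge0$. Since $w(\tilde b)\ge0$, also $w(a_\eta)\ge0$, that is, $a_\eta\in\mathcal O_\eta$, and $b_{\eta'}\equiv a_\eta$ modulo $p^M$.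

**Step 3: glue.** Both $b$ and $a_\eta$ are $H$-invariant, and $H$ is transitive on the points over $\eta$ (Lemma 8.3). So the congruence holds at all of them. Lemma 8.5, applied to $b\bmod p^M$, shows that $b\bmod p^M$ comes from $A/p^M$.

**Step 4: bases go to bases.** Every closed point $P\in\mathcal Y'_k$ lies under a closed point of $\mathcal Z_k$, where the $v_i$ form a basis of the fibre of $\mathcal E_{\mathcal Z}=\pi^*\mathcal E'$. So the $t_i$ form a basis of the fibre of $\mathcal E'$ at $P$. By Nakayama they form a basis of $\mathcal E'/p^M$. $\square$

## 9. Averaging over $G'$ and descent to $\mathcal Y'/G'$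

**Step 1: construct the model $\mathfrak X'$.** Since $\mathcal Y'$ is projective, every $G'$-orbit lies in an affine open, and intersecting translates gives a cover of $\mathcal Y'$ by $G'$-stable affine opens. So the quotient $q:\mathcal Y'\to\mathfrak X':=\mathcal Y'/G'$ exists. Invariants commute with flat base change, so it is the base change of $\mathcal Y'_0/G'$ over some $O_K$. There, for a $G'$-stable affine open $\operatorname{Spec}A_0$, the ring $A_0$ is integral and of finite type, hence finite, over $A_0^{G'}$, and by Artin–Tate $A_0^{G'}$ is of finite type over the noetherian ring $O_K$. So $q$ is finite and surjective. The quotient is separated, because its diagonal is the image of the closed diagonal of $\mathcal Y'_0$ under the finite map $q\times q$. It is proper, as a separated finite type image of a proper scheme, and it is $O_K$-torsion-free, hence flat. Its generic fibre is $Y'/G'=X'$. Thus $\mathfrak X'$ is a model of $X'$. By flat base change $\mathfrak X'_{\mathfrak o}=\mathcal Y'_{\mathfrak o}/G'$, so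
$$\mathcal O_{\mathfrak X'_{\mathfrak o}}=(q_*\mathcal O_{\mathcal Y'_{\mathfrak o}})^{G'}. \tag{9.1}$$
Put $E'=\alpha^*E$ on $X'_{\mathbb C_p}$. Then $q^*E'=\mathcal E'|_{Y'_{\mathbb C_p}}$, both being the pullback of $E$.

**Step 2: show that the lifted sections are almost $G'$-invariant.** For a $G'$-stable affine open $U=\operatorname{Spec}A\subset\mathcal Y'$ put $M_U=H^0(U_{\mathfrak o},\mathcal E')$, a finite projective module over $A\otimes\mathfrak o$. The group $G'$ acts on $M_U[1/p]=H^0(U_{\mathbb C_p},q^*E')$ by $g\cdot s=\mathrm{can}_g((g^\sharp)^*s)$, and $p^ag\,M_U\subset M_U$ by Step 3 of Section 6, pulled back from $\mathcal Y$. By Lemma 8.4, applied on affine opens of $U$ trivializing $\mathcal E'/p^M$, the map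
$$M_U/p^M\to H^0(\pi^{-1}U,\mathcal E_{\mathcal Z}/p^M) \tag{9.2}$$
is injective. Fix a basis $v_1,\dots,v_r$ of $V$, let $t_i$ be as in Proposition 8.6, and let $\tilde t_i\in M_U$ lift $t_i|_U$.

**Claim 9.1.** $g\tilde t_i-\tilde t_i\in p^{M-a}M_U$ for all $g\in G'$.

*Proof.* Lift $g$ to $\sigma\in\mathcal G_{X'}=\Gamma$; then $\pi\sigma^\sharp=g^\sharp\pi$. Pulling back,
$$\pi^*(p^ag\tilde t_i)=p^a\mathrm{can}_\sigma\big((\sigma^\sharp)^*\pi^*\tilde t_i\big),\qquad \pi^*\tilde t_i\equiv v_i\bmod p^M .$$
So modulo $p^M$ the pullback of $p^ag\tilde t_i$ is the restriction to $\pi^{-1}U$ of $\Phi_\sigma(v_i)=p^a\rho(\sigma)v_i$, which is $\equiv p^av_i$ because $\rho(\sigma)\equiv1$ on $V/p^N$. Hence $p^ag\tilde t_i-p^a\tilde t_i\in M_U$ maps to $0$ under (9.2), so it lies in $p^MM_U$. Since $M\ge a$ and $M_U$ is torsion-free, we may divide by $p^a$. $\square$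

**Step 3: average.** Put
$$e_i=e_i^U:=\frac1{|G'|}\sum_{g\in G'}g\tilde t_i\ \in M_U[1/p]^{G'} .$$
Since $|G'|$ divides $|G|$, Claim 9.1 and (6.1) give
$$e_i-\tilde t_i=\frac1{|G'|}\sum_{g\in G'}(g\tilde t_i-\tilde t_i)\in p^{M-a-v_p(|G|)}M_U=p^\ell M_U. \tag{9.3}$$
So $e_i\in M_U$, and $e_1,\dots,e_r$ reduce to the basis $(t_i)$ of $\mathcal E'/p$ on $U$. Hence the closed locus $\Delta\subset U_{\mathfrak o}$ where $e=(e_i):\mathcal O^r\to\mathcal E'$ is not an isomorphism does not meet the special fibre. It is $G'$-stable, since it lies in the generic fibre, where the $e_i$ are invariant. Put $U^\circ=U_{\mathfrak o}\setminus\Delta$ and $S_U=q(U^\circ)$. The fibres of $q$ are $G'$-orbits and $q$ is a quotient map, so $S_U$ is open in $\mathfrak X'_{\mathfrak o}$ and $q^{-1}(S_U)=U^\circ$. As $U$ varies, the $S_U$ cover the special fibre of $\mathfrak X'_{\mathfrak o}$; together with $X'_{\mathbb C_p}$ they cover $\mathfrak X'_{\mathfrak o}$.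

**Step 4: define the bundle $\mathcal F$.** Let $j:X'_{\mathbb C_p}\hookrightarrow\mathfrak X'_{\mathfrak o}$ be the inclusion, and let $\mathcal F\subset j_*E'$ be the subsheaf of sections whose pullback under $q$ lies in $\mathcal E'$. On $X'_{\mathbb C_p}$ we have $\mathcal F=E'$. We show that $\mathcal F|_{S_U}$ is free with basis $e_1,\dots,e_r$.

On generic fibres, $(q_*q^*E')^{G'}=E'\otimes(q_*\mathcal O)^{G'}=E'$ by the projection formula. So the invariant sections $e_i$ are sections of $E'$, and since they lie in $\mathcal E'$, they are sections of $\mathcal F$ over $S_U$. Let $T\subset S_U$ be open and $s\in E'(T_{\mathbb C_p})$. As $e$ is a basis of $\mathcal E'$ on $U^\circ$, we can write $q^*s=\sum c_ie_i$ with unique $c_i\in\mathcal O(q^{-1}(T)_{\mathbb C_p})$, and since $q^*s$ and the $e_i$ are invariant, so are the $c_i$. Then $s\in\mathcal F(T)$ if and only if all $c_i\in\mathcal O(q^{-1}T)$, if and only if all $c_i\in\mathcal O(q^{-1}T)^{G'}=\mathcal O(T)$, by (9.1). So $\mathcal F|_{S_U}=\bigoplus\mathcal Oe_i$. Thus $\mathcal F$ is a vector bundle on $\mathfrak X'_{\mathfrak o}$ with generic fibre $E'=\alpha^*E$.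

**Step 5: show that $\mathcal F/p^\ell$ is trivial.** On $S_U\cap S_{U'}$ write $e^{U'}=e^U\Theta$ with $\Theta\in GL_r(\mathcal O_{\mathfrak X'_{\mathfrak o}})$. By (9.3), and since $\ell\le M$, both $e_i^U$ and $e_i^{U'}$ reduce to the global section $t_i$ modulo $p^\ell$ in $\mathcal E'$, of which $e^U$ is a basis there. So $\Theta-1=p^\ell R$ with $R$ having entries in $q_*\mathcal O_{\mathcal Y'_{\mathfrak o}}$. The matrix $p^\ell R$ is $G'$-invariant, so by torsion-freeness $R$ is, and by (9.1) its entries lie in $\mathcal O_{\mathfrak X'_{\mathfrak o}}$. Hence $\Theta\equiv1$ modulo $p^\ell\mathcal O_{\mathfrak X'_{\mathfrak o}}$, and the $e_i^U$ modulo $p^\ell$ glue to a global basis of $\mathcal F/p^\ell$.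

The covering $\alpha:X'\to X$ is finite étale by Step 5 of Section 7, and $\ell\ge1$ was arbitrary. So (3) holds, which proves (2)$\Rightarrow$(3) and with Section 4 all of Theorem B. If $f^*E\in\mathfrak B^{ps}_Y$ for a finite covering $f:Y\to X$, ramified or not, then (2)$\Rightarrow$(1) gives $E\in\mathfrak B^{ps}_X$; the converse was proved in Section 4. This proves Theorem A. $\blacksquare$
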